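# Gradient descent with relative errors: no predetermined step sizes beat the rate $1/N$

## 1. A tilted valley in which a short step erases a long one

Fix $\epsilon\in(0,1)$. Let $H=\mathrm{diag}(\mu_1,\dots,\mu_m)$ with all $\mu_i\in(0,\tfrac12]$, and consider on $\mathbb R\times\mathbb R^m$ the function
$$F(x,y)=-x+\tfrac12\,y^\top Hy,\qquad \nabla F(x,y)=(-1,\,Hy).$$
Picture a valley. Its floor is the line $y=0$, it descends at slope $1$ as $x$ grows, and its walls rise in the directions $y_i$ with curvatures $\mu_i$. The gradient never has norm less than $1$.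

Walk down this valley with gradient steps whose gradients are corrupted. An adversary replaces $\nabla F$ by $d=\nabla F+e$, where $\|e\|\le\epsilon\|\nabla F\|$, and we move to $z^+=z-sd$ with a step size $s\in\mathbb R$. Writing $e=(\eta,\zeta)$, one step is
$$x^+=x+s-s\eta,\qquad y^+=y-s(Hy+\zeta),\qquad \|e\|\le\epsilon\sqrt{1+\|Hy\|^2}. \tag{1}$$

The adversary wants to keep $x$ small. On the floor its budget is only $\epsilon<1$, so it cannot stop the motion in $x$. High on a wall, however, the gradient is large, and so is the budget. Here is what this makes possible.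

**Example (two steps).** Take $\epsilon=\tfrac35$, one coordinate $y$ with $\mu=\tfrac12$, and start at $(0,0)$. The first step has length $s>0$, arbitrary and as large as you like. The second has length $t=\tfrac{40}9$.

At the first step use $e=\tfrac{9}{25}\,(1,-\tfrac43)$. Its norm is $\tfrac9{25}\cdot\tfrac53=\tfrac35$, exactly the budget. We arrive at
$$x_1=s-0.36\,s=0.64\,s,\qquad y_1=0.48\,s .$$
Now $\mu y_1=0.24\,s$. At the second step use $e=(\tfrac35\mu y_1,0)=(0.144\,s,0)$, which is admissible because its norm is $\epsilon\mu y_1\le \epsilon\|\nabla F\|$. Then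
$$x_2=0.64\,s+\tfrac{40}9-\tfrac{40}9\cdot0.144\,s=0.64\,s+\tfrac{40}9-0.64\,s=\tfrac{40}9 .$$
The long step has disappeared: whatever $s$ was, after two steps we have advanced by $t$ only.

The rest of the lecture makes this happen for every sequence of step sizes, so that the progress down the valley is at most a constant (depending on $\epsilon$) per step. This shows that gradient descent with relatively inexact gradients and predetermined step sizes cannot converge faster than order $1/N$.

## 2. The worst-case gradient norm and the two theorems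

**Definitions.** A differentiable $f:\mathbb R^d\to\mathbb R$ is $L$-smooth if $\nabla f$ is $L$-Lipschitz. Let $f$ be convex and $L$-smooth with a minimizer $x^*$. Inexact gradient descent (IGD) with step sizes $\alpha_0,\dots,\alpha_{N-1}$ starts at $x_0$. For $i=0,\dots,N-1$ it receives any vector $d_i$ with
$$\|d_i-\nabla f(x_i)\|\le\epsilon\|\nabla f(x_i)\|$$
(we call such a $d_i$, and the error $d_i-\nabla f(x_i)$, *admissible*) and sets
$$x_{i+1}=x_i-\frac{\alpha_i}{L}d_i .$$
The step sizes are real numbers chosen in advance; they may depend on $N$ and $\epsilon$ but not on $f,d,L,R,x_0$. For instance $d_i=(1-\epsilon)\nabla f(x_i)$ is admissible. So is any vector in the ball of radius $\epsilon\|\nabla f(x_i)\|$ around the gradient: the error may point sideways, and this freedom is what the proof exploits.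

The performance measure is the worst-case value of $\min_{1\le k\le N}\|\nabla f(x_k)\|^2$. The worst case is over all $d$, all convex $L$-smooth $f$ on $\mathbb R^d$, all $x_0$ with $f(x_0)-f(x^*)\le R$, and all admissible $d_i$.

For constant steps $\alpha_i=h$ with $h\in\,]0,\frac{3}{2(1+\epsilon)}]$, Theorem 2.3 of Vernimmen et al. states that
$$\frac1L\min_{1\le k\le N}\|\nabla f(x_k)\|^2\le\frac{f(x_0)-f(x^*)}{\frac12+Nh(1-\epsilon)},$$
a rate of order $1/N$. In "Numerical Design of Optimized First-Order Algorithms" (arXiv:2507.20773, 2025), Yassine Kamri, Julien M. Hendrickx and François Glineur conjecture: "Inexact gradient descent with optimized step sizes can achieve a faster convergence rate than $\mathcal O(1/N)$ for minimizing the squared gradient norm." They support this with numerically fitted rates $\mathcal O(1/N^{1.116})$, $\mathcal O(1/N^{1.076})$, $\mathcal O(1/N^{1.018})$ for $\epsilon=0.1,\,0.3,\,0.5$. The precise question is the following. For each of these three $\epsilon$, are there $\alpha>1$, $C>0$ and, for every $N\ge1$, step sizes for which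 the worst case is at most $CLR/N^\alpha$, with $\alpha$ and $C$ independent of $N,d,L,R$? The answer is no.

**Theorem 1.** For every $\epsilon\in(0,1)$ there is an explicit constant $M_\epsilon<\infty$, depending only on $\epsilon$, with the following property. For every $N\ge1$, all real step sizes $\alpha_0,\dots,\alpha_{N-1}$ and all $L,R>0$, there are a dimension $d$, a convex $L$-smooth $f:\mathbb R^d\to\mathbb R$ with a minimizer $x^*$, a point $x_0$ with $f(x_0)-f(x^*)\le R$, and admissible vectors $d_i$, such that IGD satisfies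
$$\min_{0\le k\le N}\|\nabla f(x_k)\|^2\ \ge\ \frac{LR}{(M_\epsilon+\frac12)\,N}.$$

**Theorem 2.** Let $\epsilon\in(0,1)$, and let $M_\epsilon$ be the same constant. For every $N\ge1$, all real step sizes and all $L,D>0$, there is an admissible IGD instance with $f$ convex and $L$-smooth, and with a minimizer $x^*$ satisfying $\|x_0-x^*\|=D$, such that
$$\min_{0\le k\le N}f(x_k)-f(x^*)\ \ge\ \frac{LD^2}{2(2M_\epsilon N+1)} .$$

Here is how Theorem 1 answers the question. If the worst case were at most $CLR/N^\alpha$ with $\alpha>1$ for all $N$, then $N^{\alpha-1}\le C(M_\epsilon+\frac12)$ for all $N$, which is impossible. So the statement is disproved for $\epsilon=0.1,0.3,0.5$, and in fact for every $\epsilon\in(0,1)$. The quoted Theorem 2.3 with $h=\frac3{2(1+\epsilon)}$ gives the other side: the best worst case over all step-size choices lies between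
$$\frac{LR}{(M_\epsilon+\frac12)N}\qquad\text{and}\qquad\frac{LR}{\frac12+\frac{3(1-\epsilon)}{2(1+\epsilon)}N},$$
hence is of exact order $LR/N$ for fixed $\epsilon$. Constant steps are order-optimal, and the exponents fitted at finite $N$ cannot persist asymptotically. Theorem 1 treats each step sequence separately, so it also covers negative steps and steps that depend on $L$ and $R$, and it includes $k=0$ in the minimum.

## 3. Cutting the valley off at the bottom with a Moreau envelope

The function $F$ is unbounded below, so it is not itself an instance. We must give it a bottom without changing its values and gradients at the points visited.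

**Recall.** Let $G:\mathbb R^d\to\mathbb R$ be a finite convex function. Its Moreau envelope is
$$f(z)=\min_w\ G(w)+\tfrac12\|z-w\|^2 .$$
The minimizer exists and is unique; it is called $\mathrm{prox}_G(z)$. The function $f$ is convex and $1$-smooth, with $\nabla f(z)=z-\mathrm{prox}_G(z)$ (Bauschke–Combettes, *Convex Analysis and Monotone Operator Theory*, Prop. 12.30). Since $w=z$ is allowed, $f\le G$; clearly $f\ge\inf G$; so $\inf f=\inf G$.

**Example.** On $\mathbb R$ let $G(w)=\max(-w+\tfrac12,\,c)$. For $x\le-\frac12-c$ the minimizer is $w=x+1$, where $G(w)=-x-\frac12\ge c$, and $f(x)=-x-\frac12+\frac12=-x$. For $-\frac12-c\le x\le\frac12-c$ the minimizer is the kink $w=\frac12-c$, and $f(x)=c+\frac12(\frac12-c-x)^2$. For $x\ge\frac12-c$ we get $f=c$. So $f$ coincides with $-x$ up to $x=-\frac12-c$, then bends smoothly to its minimum $c$. Lemma 1 does the same for $F$.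

**Lemma 1.** Let $z_k=(x_k,y_k)$, $0\le k\le N$, satisfy $x_k\le B+\frac14y_k^\top Hy_k$, and let $c\le-B-\frac12$. Then there is a convex $1$-smooth $f$ with $f(z_k)=F(z_k)$ and $\nabla f(z_k)=\nabla F(z_k)$ for all $k$, and with $\min f=c$, attained at $(\frac12-c,0)$.

**Proof, step 1: write $F$ as an envelope.** This exhibits the function that we shall truncate. Put
$$\hat F(x,y)=-x+\tfrac12+\tfrac12\sum_i\frac{\mu_i}{1-\mu_i}y_i^2 .$$
We compute its envelope coordinate by coordinate. In $x$: $\min_w\{-w+\frac12(x-w)^2\}$ is attained at $w=x+1$ with value $-x-\frac12$, and the constant $\frac12$ brings this to $-x$. In $y_i$: with $a=\frac{\mu_i}{1-\mu_i}$, $\min_w\{\frac a2w^2+\frac12(y_i-w)^2\}$ is attained at $w=\frac{y_i}{1+a}=(1-\mu_i)y_i$ with value $\frac12\frac a{1+a}y_i^2=\frac12\mu_iy_i^2$. Hence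
$$F(z)=\min_w\hat F(w)+\tfrac12\|z-w\|^2,\qquad\text{with minimizer } w=z-\nabla F(z).$$

**Step 2: truncate.** Let $G=\max(\hat F,c)$, a finite convex function, and let $f$ be its envelope. Then $f$ is convex and $1$-smooth. Since $G\ge\hat F$, also $f\ge F$.

**Step 3: nothing changes at $z_k$.** Put $w_k=z_k-\nabla F(z_k)$. Since all $\mu_i\le\frac12$, we have $\|Hy\|^2\le\frac12y^\top Hy$. By Step 1,
$$\hat F(w_k)=F(z_k)-\tfrac12\|\nabla F(z_k)\|^2=-x_k+\tfrac12y_k^\top Hy_k-\tfrac12-\tfrac12\|Hy_k\|^2\ge-x_k+\tfrac14y_k^\top Hy_k-\tfrac12\ge-B-\tfrac12\ge c .$$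
So $G(w_k)=\hat F(w_k)$, and therefore
$$f(z_k)\le G(w_k)+\tfrac12\|z_k-w_k\|^2=\hat F(w_k)+\tfrac12\|z_k-w_k\|^2=F(z_k).$$
Together with $f\ge F$ this gives $f(z_k)=F(z_k)$. The minimum defining $f(z_k)$ is attained at $w_k$, so $w_k=\mathrm{prox}_G(z_k)$ and $\nabla f(z_k)=z_k-w_k=\nabla F(z_k)$.

**Step 4: locate the minimum.** Since $\hat F$ is unbounded below (let $x\to\infty$), $\inf f=\inf G=c$. Since $\hat F(\frac12-c,0)=c$, we have $f(\frac12-c,0)\le G(\frac12-c,0)=c$, so the minimum is attained there. $\square$

The lemma tells the adversary what it has to achieve. An iterate with a large $x$ is harmless as long as it sits high enough on a wall.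

**Reduction.** Write $s_i=\alpha_i$. *To prove Theorem 1, it suffices to choose, for each sequence $s_0,\dots,s_{N-1}$, an $m$, an $H$ and admissible errors such that the trajectory (1) of $F$ from $z_0=(0,0)$ satisfies*
$$x_k\le M_\epsilon N+\tfrac14\,y_k^\top Hy_k,\qquad 0\le k\le N. \tag{2}$$

First, this gives an instance for $L=1$. Apply Lemma 1 with $B=M_\epsilon N$ and $c=-B-\frac12$. As $f$ and $F$ have the same gradients at all $z_k$, the same vectors $d_i$ are admissible for $f$ and produce the same iterates. Moreover $\|\nabla f(z_k)\|=\|\nabla F(z_k)\|\ge1$, and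
$$f(z_0)-\min f=0-c=M_\epsilon N+\tfrac12\le(M_\epsilon+\tfrac12)N=:\Gamma .$$

Second, we pass to general $L,R$ by scaling. Put $a^2=\frac{R}{L\Gamma}$, $\tilde f(x)=La^2f(x/a)$, $x_k=az_k$, $\tilde d_i=La\,d_i$. Then $\nabla\tilde f(x)=La\,\nabla f(x/a)$ is $L$-Lipschitz, and relative errors are unchanged. Also $x_{k+1}=az_k-as_kd_k=x_k-\frac{s_k}{L}\tilde d_k$ is IGD with the same step sizes. The initial gap is at most $La^2\Gamma=R$. Finally $\|\nabla\tilde f(x_k)\|^2\ge L^2a^2=\frac{LR}{\Gamma}=\frac{LR}{(M_\epsilon+\frac12)N}$.

From now on we work only with $F$, and the goal is (2).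

## 4. Short steps, one long step, two long steps

**Only short steps.** If all $s_i\le A$ for some constant $A>0$, take $e=0$ always. Then $x_k\le Ak\le AN$, and (2) holds with $A$ in place of $M_\epsilon$. No curved direction is needed. So a schedule can hope to win only by means of long steps.

**The line alone does not stop a long step.** With $m=0$, $F=-x$, we have $|\eta|\le\epsilon$, so a step $s>0$ advances $x$ by $s(1-\eta)\ge(1-\epsilon)s$. The adversary saves a constant factor and nothing more. Hence the walls.

**One long step, $N=1$.** Use one coordinate with $\mu=\frac12$ and the error $(\eta,\zeta)=(0,-\epsilon)$, admissible at the origin. Then $x_1=s$, $y_1=\epsilon s$ and $\frac14\mu y_1^2=\frac{\epsilon^2s^2}8$. If $s\ge8/\epsilon^2$, then $x_1\le\frac14\mu y_1^2$; if $s<8/\epsilon^2$, then $x_1<8/\epsilon^2$. In both cases $x_1\le\frac8{\epsilon^2}+\frac14\mu y_1^2$, whatever $s$ is. The step went far in $x$, but the adversary has steered it up the wall.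

**A following short step can ruin this.** Let the second step be $t=2$, with no error. Then $y_2=(1-\mu t)y_1=0$ and $x_2=s+2$: the iterate is back on the floor, far down. The height on the wall must therefore be *used* before it is lost. A second long step can use it, because on the wall the admissible error is of size $\epsilon\mu y$. The adversary chooses $\eta$ large enough to throw $x$ back to where it was before the first long step. If the short steps in between have bounded total length, a small enough $\mu$ keeps $y$ alive meanwhile. This is a sound plan, and Section 6 carries it out.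

**Where this plan stops working.** Suppose a long step $s_i$ is followed by $\sigma\ge1$ steps of length $1$ (with $e=0$) and then by a step of length $s_{i'}>0$. With the error $(0,-\epsilon)$ at step $i$ and one curvature $\mu$, at time $i'$ we have $x_{i'}-x_i=s_i+\sigma$ and $y=\epsilon s_i(1-\mu)^\sigma\le\epsilon s_ie^{-\mu\sigma}$. Since $\mu e^{-\mu\sigma}\le\frac1{e\sigma}$, the largest backward push available at step $i'$ is
$$s_{i'}\,\epsilon\sqrt{1+\mu^2y^2}\le s_{i'}\big(\epsilon+\epsilon\mu y\big)\le\epsilon s_{i'}+\frac{\epsilon^2s_{i'}}{e\,\sigma}\,s_i .$$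
A full reset needs a push of $s_{i'}+s_i+\sigma$. If $s_{i'}\le e\sigma/\epsilon^2$, the right-hand side is less than $s_{i'}+s_i$, and the reset is impossible for every choice of $\mu$, however large $s_i$ may be. So when much short-step length separates two long steps, the second cannot be relied on to undo the first. The short steps in between will have to do it themselves, as in the example of Section 1.

## 5. Big steps, episodes and fresh coordinates

**Constants.** All depend on $\epsilon$ only:
$$\rho=\tfrac4{\epsilon^2},\quad Q=3(1+\rho),\quad K=\Big\lceil\tfrac{\ln(\epsilon^{-2})}{\ln(1+\epsilon^2/16)}\Big\rceil\ge1,\quad T=Q^K\ge1,\quad A=\tfrac{32T}{\epsilon^2},$$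
$$C_0=\max\{2A^2,\ 2K(1+\rho)\,Q^Ke^Q(1+e^Q)^K\},\qquad M_\epsilon=A+C_0 .$$
For orientation, $\epsilon=\frac12$ gives $\rho=16$, $Q=51$, $K=90$: the constants are enormous, but they do not depend on $N$. Roughly, $A$ is the length beyond which a step is long, and $T$ is the amount of short-step length beyond which the short steps can undo a long one.

**Schedule.** Call step $i$ *big* if $|s_i|>A$ and *ordinary* otherwise. Process the steps with a pointer $i$, starting at $0$.

- If $s_i\le A$ (the step is ordinary, or big and negative), set $e=0$. Then $x_{i+1}=x_i+s_i\le x_i+A$. The pointer moves to $i+1$.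
- If $s_i>A$, let $i'>i$ be the next big index, or $i'=N$ if there is none, and let $\sigma=\sum_{i<j<i'}|s_j|$.
  - **Type A**, $\sigma>T$: the episode consists of steps $i,\dots,i'-1$, and the pointer moves to $i'$.
  - **Type B**, $\sigma\le T$ and $i'<N$: the episode consists of steps $i,\dots,i'$, and the pointer moves to $i'+1$.
  - **Type C**, $\sigma\le T$ and $i'=N$: the episode consists of steps $i,\dots,N-1$.

In types A and C, all steps of the episode after step $i$ are ordinary. In type B the last step $i'$ is big, with either sign.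

**Fresh coordinates.** Each episode gets its own $y$-coordinates, with curvatures determined by the step sizes alone, so $H$ is fixed before the trajectory starts. They are $0$ before the episode, since they start at $0$ and receive no error, and they receive no error after it. As $H$ is diagonal, coordinates of other episodes influence neither $x$ nor the fresh coordinates. Their presence only increases $\|\nabla F\|$, which relaxes admissibility, and $y^\top Hy$, which relaxes (2). So inside an episode we look only at the fresh coordinates and verify admissibility using only the entry $-1$ and the fresh part of $Hy$. In the following claim $y$ denotes the fresh coordinates.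

**Claim.** In each episode starting at $i$ one can arrange
$$x_k\le x_i+A(k-i)+C_0+\tfrac14y_k^\top Hy_k\quad\text{for all iterates }k\text{ of the episode}, \tag{3}$$
and, for types A and B, $x_{\mathrm{end}}\le x_i+A(\mathrm{end}-i)$, where "end" is the next pointer position.

**The Claim implies (2).** At pointer positions $x_i\le Ai$, by induction: it holds at $0$, a step outside the episodes adds at most $A$, and an episode from $i$ to $\mathrm{end}$ adds at most $A(\mathrm{end}-i)$. For an iterate $k$ inside an episode starting at $i$, (3) gives $x_k\le Ai+A(k-i)+C_0+\frac14y_k^\top Hy_k\le AN+C_0+\frac14y_k^\top Hy_k$. Since $N\ge1$, $AN+C_0\le M_\epsilon N$, which is (2).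

Throughout we use $|1-u|\ge1-|u|$, and $\prod_l(1-a_l)\ge1-\sum_la_l$ for $a_l\in[0,1]$.

## 6. Episodes with little short-step length: up the wall, then thrown back

This section proves the Claim for types B and C.

**Step 1: climb and stay high.** The purpose is to make the wall term pay for $s_i$. Use one fresh coordinate with $\mu=\frac1{2T}\le\frac12$. At step $i$ take $\eta=0$, $\zeta=-\epsilon$, which is admissible. Then $x_{i+1}=x_i+s_i$ and $y_{i+1}=\epsilon s_i$. For $i<j<i'$ take $e=0$, so $y_{j+1}=(1-\mu s_j)y_j$. Since $\sum_{i<j<i'}\mu|s_j|=\mu\sigma\le\frac12$, all factors are positive and every product of them taken from the first one on is at least $1-\frac12$. Hence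
$$y_j\ge\tfrac12\epsilon s_i\qquad(i<j\le i').$$

**Step 2: verify (3) for $i<j\le i'$.** Using $s_i>A=32T/\epsilon^2$,
$$\tfrac14\mu y_j^2\ge\tfrac14\cdot\tfrac1{2T}\cdot\tfrac14\epsilon^2s_i^2=\frac{\epsilon^2s_i^2}{32T}\ge s_i .$$
The ordinary steps are at most $A$ each, so
$$x_j=x_i+s_i+\sum_{i<l<j}s_l\le x_i+A(j-i-1)+\tfrac14\mu y_j^2 .$$
This is (3) with room to spare. Type C is finished.

**Step 3: throw back (type B).** At step $i'$ take $\zeta=0$ and $\eta=1+\frac{x_{i'}-x_i}{s_{i'}}$. Whatever the sign of $s_{i'}$,
$$x_{i'+1}=x_{i'}+s_{i'}-s_{i'}\eta=x_i,$$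
so both (3) at $k=i'+1$ and the endpoint statement hold. It remains to check admissibility. We have $|x_{i'}-x_i|\le s_i+\sigma\le s_i+T$, $|s_{i'}|>A\ge T$, $\frac{s_i}A=\frac{\epsilon^2s_i}{32T}$, and $2\le\frac{\epsilon^2s_i}{16T}$ because $s_i>A$. Hence
$$|\eta|\le1+\frac{s_i+T}A\le2+\frac{s_i}A\le\frac{\epsilon^2s_i}{16T}+\frac{\epsilon^2s_i}{32T}\le\frac{\epsilon^2s_i}{4T}=\epsilon\cdot\frac1{2T}\cdot\frac{\epsilon s_i}2\le\epsilon\mu y_{i'}\le\epsilon\|\nabla F\| .$$

## 7. A potential $x+\langle b,y\rangle$ transported by the ordinary steps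

From here on the episode is of type A. Put $n=i'-i-1$ and $t_j=s_{i+j}$ for $1\le j\le n$, so $|t_j|\le A$. Put $S_j=\sum_{l\le j}|t_l|$, so $S_0=0$ and $S_n=\sigma>T$; in particular $n\ge1$. Let $\bar z_j=(\bar x_j,\bar y_j)$, $0\le j\le n$, be the iterate with index $i+1+j$, where $\bar y$ stands for the fresh coordinates. So $\bar z_0$ is the point reached by the big step, and the ordinary step $t_j$ leads from $\bar z_{j-1}$ to $\bar z_j$.

We want to control the final value $\bar x_n$. It is a linear functional of the last state, and we pull it back through the steps. Suppose at time $j$ we care about $\bar x_j+\langle b_j,\bar y_j\rangle$. An error $e$ at step $j$ changes this number by $-t_j\langle(1,b_j),e\rangle$, so the most effective errors are multiples of $(1,b_j)$. With $p=H\bar y_{j-1}$, an error of norm at most $\epsilon\|p\|$ can make $\langle(1,b_j),e\rangle$ equal to anything up to $\epsilon\sqrt{1+\|b_j\|^2}\,\|p\|$ in absolute value. In particular it can equal any *linear* function $\langle w,p\rangle$ with $\|w\|\le\epsilon\sqrt{1+\|b_j\|^2}$.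 Linearity in $\bar y_{j-1}$ is what we need, because then the pulled-back quantity is again of the form $\bar x_{j-1}+\langle b_{j-1},\bar y_{j-1}\rangle$ plus a constant.

**Definition (costate).** Given $H$ and vectors $w_j$, let $b_n=0$ and, for $j=n,\dots,1$,
$$b_{j-1}=b_j-t_jH(b_j+w_j),\qquad\text{where }\ \|w_j\|\le\epsilon\sqrt{1+\|b_j\|^2}. \tag{4}$$

**Example.** For $n=1$, $\mu=\frac12$, $\epsilon=\frac35$, $t_1=\frac{40}9$, $w_1=\epsilon$, we get $b_0=-\frac{40}9\cdot\frac12\cdot\frac35=-\frac43$ and $1+b_0^2=\frac{25}9=\epsilon^{-2}$. The errors defined in the next proof are $\frac{(1,b_0)}{1+b_0^2}=\frac9{25}(1,-\frac43)$ and $(\epsilon\mu y_1,0)$: exactly those of Section 1.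

**Lemma 2.** Suppose $H$ and the $w_j$ can be chosen, depending on $t_1,\dots,t_n$ only and with the diagonal entries of $H$ in $(0,\frac12]$, so that the costate (4) satisfies
$$\text{(i)}\quad1+\|b_0\|^2\ge\epsilon^{-2},\qquad\qquad\text{(ii)}\quad b_j^\top H^{-1}b_j\le C_0\ \text{ for all }0\le j\le n .$$
Then the Claim holds for this type A episode.

**Proof, step 1: the ordinary steps preserve the potential up to $t_j$.** At ordinary step $j$, with $p=H\bar y_{j-1}$, use
$$(\eta_j,\zeta_j)=\frac{\langle w_j,p\rangle}{1+\|b_j\|^2}\,(1,b_j).$$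
Its norm is $\frac{|\langle w_j,p\rangle|}{\sqrt{1+\|b_j\|^2}}\le\epsilon\|p\|\le\epsilon\|\nabla F\|$, so it is admissible, and $\eta_j+\langle b_j,\zeta_j\rangle=\langle w_j,p\rangle$. Put $\Psi_j=\bar x_j+\langle b_j,\bar y_j\rangle$. By (1),
$$\begin{aligned}\Psi_j&=\bar x_{j-1}+t_j-t_j\eta_j+\langle b_j,\bar y_{j-1}\rangle-t_j\langle b_j,H\bar y_{j-1}\rangle-t_j\langle b_j,\zeta_j\rangle\\&=\bar x_{j-1}+t_j+\langle b_j-t_jHb_j-t_jHw_j,\ \bar y_{j-1}\rangle=\Psi_{j-1}+t_j .\end{aligned}$$

**Step 2: the big step does not raise the potential.** This is where (i) enters. At step $i$ the fresh $y$ is $0$; use $(\eta,\zeta)=\frac{(1,b_0)}{1+\|b_0\|^2}$. Its norm is $(1+\|b_0\|^2)^{-1/2}\le\epsilon$ by (i), so it is admissible. Then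
$$\Psi_0=x_i+s_i-s_i\big(\eta+\langle b_0,\zeta\rangle\big)=x_i+s_i-s_i=x_i,$$
whatever the length $s_i$.

**Step 3: conclude.** By Steps 1 and 2, $\Psi_j=x_i+\sum_{l\le j}t_l\le x_i+Aj$. Since $b_n=0$, the endpoint satisfies $x_{i'}=\bar x_n=\Psi_n\le x_i+An\le x_i+A(i'-i)$. For the iterates in between, Cauchy–Schwarz and $ab\le a^2+\frac14b^2$ give
$$-\langle b_j,\bar y_j\rangle\le\|H^{-1/2}b_j\|\,\|H^{1/2}\bar y_j\|\le b_j^\top H^{-1}b_j+\tfrac14\bar y_j^\top H\bar y_j .$$
With (ii),
$$\bar x_j=\Psi_j-\langle b_j,\bar y_j\rangle\le x_i+Aj+C_0+\tfrac14\bar y_j^\top H\bar y_j .$$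
This iterate has index $k=i+1+j$ and $j\le k-i$, so (3) holds. $\square$

The whole problem is now a control problem for the backward recursion (4): use the $w_j$ to make $b_0$ large, as in (i), while $b$ stays bounded independently of $n$ and $N$, as in (ii).

## 8. One curvature is not enough, a ladder of curvatures is

**The barrier for a single curvature.** Let $H=\mu I_m$, with any number of coordinates, and suppose $0\le\mu t_j\le1$ for all $j$. With $u=\mu t_j$, (4) reads $b_{j-1}=(1-u)b_j-uw_j$, so
$$\|b_{j-1}\|\le(1-u)\|b_j\|+u\,\epsilon\sqrt{1+\|b_j\|^2}.$$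
Put $\beta^*=\frac{\epsilon}{\sqrt{1-\epsilon^2}}$; then $\epsilon\sqrt{1+(\beta^*)^2}=\beta^*$. If $\|b_j\|\le\beta^*$, then $\|b_{j-1}\|\le(1-u)\beta^*+u\beta^*=\beta^*$. Starting from $b_n=0$ we get $1+\|b_0\|^2\le\frac1{1-\epsilon^2}$, which is less than $\epsilon^{-2}$ whenever $\epsilon^2<\frac12$. So for $\epsilon=0.1,0.3,0.5$ condition (i) cannot be reached with one curvature when the short steps satisfy $0\le\mu t_j\le1$, no matter how many there are.

**Past the barrier.** The budget for $w_j$ is $\epsilon\sqrt{1+\|b_j\|^2}$, and *all* components of $b_j$ count. A coordinate with curvature $\mu$ reaches size about $\epsilon\sqrt{1+\cdots}$ once the steps processed have total length about $1/\mu$, and it is nearly frozen while the remaining steps have total length at most $\frac1{2\mu}$. So run the recursion backward. First fill a very flat coordinate, then freeze it; it enlarges the budget. Then fill a somewhat steeper coordinate, to a somewhat greater size, and freeze it; and so on. Each rung multiplies the squared budget by a factor at least $1+\frac{\epsilon^2}{16}$,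 so $K$ rungs suffice. The ladder uses the scales $1,Q,\dots,Q^K=T$ of short-step length, which is why type A requires $\sigma>T$. The one thing that can spoil it is an ordinary step so long that it jumps over a scale. In that case this single step does the job, as in Section 1.

**Lemma 3.** Let $|t_j|\le A$ for $1\le j\le n$ and $S_n>T$. Then $H$, with diagonal entries in $(0,\frac12]$, and $w_j$ can be chosen so that (4), (i) and (ii) hold.

The proof distinguishes two cases.

### 8.1. A step that jumps over a scale

*Case J: some $j$ has $S_{j-1}\le T$ and $|t_j|\ge\rho\max(1,S_{j-1})$.* Use one coordinate with $\mu=\frac1{2\max(1,S_{j-1})}\le\frac12$. Take $w_j=\epsilon$ and all other $w_l=0$; this is allowed in (4).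

**Step 1: condition (i).** We have $b_l=0$ for $l\ge j$, and $|b_{j-1}|=\mu\epsilon|t_j|\ge\frac{\rho\epsilon}2$. For $l<j$, $b_{l-1}=(1-\mu t_l)b_l$, with $\sum_{l<j}\mu|t_l|=\mu S_{j-1}\le\frac12$. Hence $|b_0|\ge\frac12|b_{j-1}|\ge\frac{\rho\epsilon}4=\frac1\epsilon$.

**Step 2: condition (ii).** Since $|1-\mu t_l|\le e^{\mu|t_l|}$ and $|t_j|\le A$, we have $|b_l|\le e^{1/2}\mu\epsilon A$ for all $l$. So $\frac{b_l^2}\mu\le e\,\mu\,\epsilon^2A^2\le\frac e2A^2\le2A^2\le C_0$.

### 8.2. The cascade

*Case J′: no such $j$ exists.*

**Step 1: set up the scales.** The purpose is to find times at which the accumulated length is about $Q^k$. For $0\le k\le K$ let $j_k=\min\{j:S_j\ge Q^k\}$. It exists because $S_n>T=Q^K$, and $j_k\ge1$ because $S_0=0$. Since $S_{j_k-1}<Q^k\le T$ and we are not in Case J, $|t_{j_k}|<\rho\max(1,S_{j_k-1})\le\rho Q^k$. Therefore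
$$Q^k\le S_{j_k}<(1+\rho)Q^k .$$
As $(1+\rho)Q^k<Q^{k+1}$, this gives $j_0<j_1<\dots<j_K$. Use $K$ coordinates with
$$\mu_k=\frac1{2(1+\rho)Q^{k-1}}\le\tfrac12\qquad(1\le k\le K),$$
and the disjoint windows $W_k=\{j:j_{k-1}<j\le j_k\}$. Larger $k$ means a flatter coordinate and a later window. Since $Q=3(1+\rho)$, we have $Q^k-(1+\rho)Q^{k-1}=2(1+\rho)Q^{k-1}=\frac1{\mu_k}$, so
$$\mu_kS_{j_{k-1}}\le\tfrac12,\qquad\sum_{j\in W_k}\mu_k|t_j|=\mu_k(S_{j_k}-S_{j_{k-1}})\ge1,\qquad\mu_kS_{j_k}\le\frac Q2. \tag{5}$$
The first relation says that below its window the coordinate is nearly frozen. The second says that its window is long enough to fill it. The third will bound it.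

**Step 2: choose the $w_j$.** Put $w_j=0$ for $j$ outside all windows. As $j$ decreases, the windows are processed in the order $k=K,K-1,\dots,1$. Define
$$\beta_l=|(b_{j_{l-1}})_l|,\qquad P_k=\Big(1+\tfrac14\sum_{l>k}\beta_l^2\Big)^{1/2},\qquad P_K=1 .$$
Here $\beta_l$ is the size of coordinate $l$ when the backward recursion leaves window $W_l$. So $P_k$ is known when $W_k$ is entered. For $j\in W_k$ let $w_j$ be along coordinate $k$ with magnitude $\epsilon P_k$. With $u=\mu_kt_j$ the update of coordinate $k$ is $(b_{j-1})_k=(1-u)(b_j)_k-u(w_j)_k$, and we choose the sign of $(w_j)_k$ so that the two terms do not cancel: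
$$|(b_{j-1})_k|=|1-u|\,|(b_j)_k|+|u|\,\epsilon P_k\qquad(j\in W_k). \tag{6}$$
Coordinate $k$ is $0$ for $j\ge j_k$, since $b_n=0$ and it received no noise so far. For $j\le j_{k-1}$ it evolves without noise: $(b_{j-1})_k=(1-\mu_kt_j)(b_j)_k$.

**Step 3: frozen coordinates keep half their size, so the $w_j$ are admissible.** For $j\le j_{l-1}$, the first part of (5) gives
$$|(b_j)_l|=\beta_l\prod_{j<r\le j_{l-1}}|1-\mu_lt_r|\ge\big(1-\mu_lS_{j_{l-1}}\big)\beta_l\ge\tfrac12\beta_l . \tag{7}$$
If $j\in W_k$ and $l>k$, then $j\le j_k\le j_{l-1}$, so (7) applies. Hence $1+\|b_j\|^2\ge1+\frac14\sum_{l>k}\beta_l^2=P_k^2$, that is, $\|w_j\|=\epsilon P_k\le\epsilon\sqrt{1+\|b_j\|^2}$, as required in (4).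

**Step 4: each rung raises the budget, which gives (i).** In $W_k$ we show
$$\big(\epsilon P_k-|(b_{j-1})_k|\big)^+\le(1-|u|)^+\,\big(\epsilon P_k-|(b_j)_k|\big)^+ .$$
If $|u|\le1$, (6) gives $|(b_{j-1})_k|\ge(1-|u|)|(b_j)_k|+|u|\epsilon P_k$, so $\epsilon P_k-|(b_{j-1})_k|\le(1-|u|)(\epsilon P_k-|(b_j)_k|)$, which implies the inequality. If $|u|>1$, (6) gives $|(b_{j-1})_k|\ge|u|\epsilon P_k\ge\epsilon P_k$, and the left side is $0$.

Now $(1-|u|)^+\le e^{-|u|}$. Iterate over $W_k$, starting from $(b_{j_k})_k=0$, and use the second part of (5):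
$$(\epsilon P_k-\beta_k)^+\le e^{-1}\epsilon P_k,\qquad\text{so}\qquad\beta_k\ge(1-e^{-1})\epsilon P_k\ge\tfrac12\epsilon P_k .$$
Consequently $P_{k-1}^2=P_k^2+\frac14\beta_k^2\ge\big(1+\frac{\epsilon^2}{16}\big)P_k^2$. By (7) at $j=0$ and the choice of $K$,
$$1+\|b_0\|^2\ge1+\tfrac14\sum_{l=1}^K\beta_l^2=P_0^2\ge\Big(1+\frac{\epsilon^2}{16}\Big)^K\ge\epsilon^{-2}.$$

**Step 5: nothing gets too large, which gives (ii).** In $W_k$, (6) gives
$$|(b_{j-1})_k|+\epsilon P_k\le(1+|u|)|(b_j)_k|+|u|\epsilon P_k+\epsilon P_k=(1+|u|)\big(|(b_j)_k|+\epsilon P_k\big).$$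
For $j\le j_{k-1}$, $|(b_{j-1})_k|\le(1+\mu_k|t_j|)\,|(b_j)_k|$. Start from $(b_{j_k})_k=0$ and use $1+v\le e^v$ and the third part of (5). For all $j$,
$$|(b_j)_k|\le e^{\mu_kS_{j_k}}\,\epsilon P_k\le e^{Q/2}\epsilon P_k\le e^{Q/2}P_k .$$
In particular $\beta_k^2\le e^QP_k^2$, so $P_{k-1}^2\le(1+e^Q)P_k^2$. As $P_K=1$, all $P_k^2\le(1+e^Q)^K$. Therefore
$$b_j^\top H^{-1}b_j=\sum_{k=1}^K\frac{(b_j)_k^2}{\mu_k}\le K\,e^Q(1+e^Q)^K\cdot2(1+\rho)Q^K\le C_0 .$$
This proves Lemma 3. $\square$

**End of the proof of Theorem 1.** Section 6 proves the Claim for types B and C, and Lemmas 2 and 3 prove it for type A. The Claim gives (2), as shown in Section 5, and (2) gives Theorem 1 by the reduction in Section 3. The number of coordinates is finite, at most $K$ for each of at most $N$ episodes. If there is no episode at all, then all $s_i\le A$, $m=0$, and Lemma 1 is applied to $F=-x$. $\blacksquare$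

## 9. Function values at a given distance from a minimizer

The same trajectory proves Theorem 2. The only change is to cut the valley off at a lower level, so that the function values along the trajectory stay well above the minimum.

**Proof of Theorem 2, step 1: the case $L=1$.** Take the trajectory constructed above for the given step sizes, and put $M=M_\epsilon N$. By (2), Lemma 1 applies with $B=M$ and $c=-2M-\frac12\le-B-\frac12$. As in the reduction, the same $d_i$ are admissible for $f$ and give the same iterates. The minimizer $z_*=(\frac12-c,0)=(2M+1,0)$ is at distance $D_0=2M+1$ from $z_0=0$. For every $k$, (2) gives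
$$f(z_k)-c=-x_k+\tfrac12y_k^\top Hy_k+2M+\tfrac12\ge-M+\tfrac14y_k^\top Hy_k+2M+\tfrac12\ge M+\tfrac12=\frac{D_0}2=\frac{D_0^2}{2(2M+1)} .$$

**Step 2: general $L$ and $D$.** Put $a=D/D_0$, $\tilde f(x)=La^2f(x/a)$, $x_k=az_k$ and $\tilde d_i=La\,d_i$. As in Section 3, this is an admissible IGD run with the same step sizes on a convex $L$-smooth function. The starting point is at distance $aD_0=D$ from the minimizer $az_*$, and the values satisfy
$$\tilde f(x_k)-\min\tilde f\ge La^2\cdot\frac{D_0^2}{2(2M+1)}=\frac{LD^2}{2(2M_\epsilon N+1)} .\qquad\blacksquare$$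

So with relative inexactness $\epsilon\in(0,1)$, no predetermined step-size schedule beats the order $1/N$ for the function-value criterion under a distance condition either.
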